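# A strictly minimal topological field that is not locally retrobounded

## Guessing that minimality forces inverses of large elements to be bounded

All topological fields are Hausdorff. The fields met first, $\mathbb R$ and $\mathbb Q_p$, have two pleasant properties. If you stay away from $0$, your inverse stays bounded. And the topology cannot be weakened: no strictly coarser Hausdorff topology makes the field a topological vector space over itself. It is easy to prove that the first property implies the second. Does the second imply the first? On the simplest examples the two properties fail together and for the same reason, so the answer one would first guess is yes. We state the question precisely, test this guess, and then see that it is wrong.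

**Definition (bounded, retrobounded).** Let $\mathbb F$ be a topological field. A subset $B\subseteq\mathbb F$ is *bounded* if for every neighborhood $U$ of $0$ there is a neighborhood $V$ of $0$ with $VB\subseteq U$. A set $U\ni 0$ is *retrobounded* if $(\mathbb F\setminus U)^{-1}$ is bounded. The field is *locally retrobounded* if the retrobounded neighborhoods of $0$ form a fundamental system of neighborhoods of $0$.

If $U\subseteq U'$ and $U$ is retrobounded, so is $U'$, because $(\mathbb F\setminus U')^{-1}\subseteq(\mathbb F\setminus U)^{-1}$. So $\mathbb F$ is locally retrobounded exactly when all neighborhoods of $0$ are retrobounded. In $\mathbb R$, the set $U=(-\epsilon,\epsilon)$ is retrobounded: if $|x|\ge\epsilon$ then $|x^{-1}|\le\epsilon^{-1}$. In a discrete field every set is bounded (take $V=\{0\}$), so discrete fields are locally retrobounded for trivial reasons.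

**Definition (strictly minimal).** Following Nachbin, $\mathbb F$ is *strictly minimal* (or *straight*) if there is no Hausdorff topology on the additive group of $\mathbb F$ that is strictly coarser than the given one and makes $\mathbb F$ a topological vector space over the topological field $\mathbb F$, where the scalars keep their original topology.

In symbols: if $\tau$ is the given topology, the competitors are Hausdorff group topologies $\sigma\subsetneq\tau$ for which $(\mathbb F,\tau)\times(\mathbb F,\sigma)\to(\mathbb F,\sigma)$, $(\lambda,x)\mapsto\lambda x$, is continuous. For every such $\sigma$, multiplication by a fixed $\lambda\ne0$ is a $\sigma$-homeomorphism, since its inverse is multiplication by $\lambda^{-1}$.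

The question, from Megrelishvili and Shlossberg, "Minimality of topological matrix groups and Fermat primes", arXiv:1912.12088 (2019), is whether every strictly minimal topological field is locally retrobounded. Here is the easy direction. Its proof is worth seeing because the main proof modifies it.

**Proposition 1.** Every non-discrete locally retrobounded field $(\mathbb F,\tau)$ is strictly minimal.

*Proof.* Let $\sigma\subseteq\tau$ be a Hausdorff vector topology and $U$ a $\tau$-neighborhood of $0$. We find a $\sigma$-neighborhood of $0$ inside $U$. Choose a $\sigma$-neighborhood $N$ of $0$ with $1\notin N$, and then a $\tau$-neighborhood $V$ and a $\sigma$-neighborhood $N'$ of $0$ with $VN'\subseteq N$. As $(\mathbb F\setminus U)^{-1}$ is bounded and $\tau$ is non-discrete, there is $\lambda\neq0$ with $\lambda(\mathbb F\setminus U)^{-1}\subseteq V$. Let $x=\lambda n'\in\lambda N'$. If $x\notin U$, then $\lambda x^{-1}\in V$, so $1=(\lambda x^{-1})n'\in VN'\subseteq N$, a contradiction. So $\lambda N'\subseteq U$, and $\lambda N'$ is a $\sigma$-neighborhood of $0$.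 $\square$

The mechanism is: if $n'$ is $\sigma$-small and not $\tau$-small, then a $\tau$-small multiplier carries it to $1$.

## Two places on $k(t)$: both properties fail together

To test the guess we need a field that is not locally retrobounded. Take $k(t)$, $k$ any field, with the orders of vanishing $\mathrm{ord}_0,\mathrm{ord}_1$ at $t=0$ and $t=1$. Let $\tau_{01}$ have the base at $0$
$$U_N=\{x:\ \mathrm{ord}_0(x)\ge N\ \text{and}\ \mathrm{ord}_1(x)\ge N\},\qquad N\ge 1 .$$
This is the common refinement of two valuation topologies, so it is a Hausdorff field topology.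

It is not locally retrobounded. Indeed $t^n\notin U_1$ for all $n\ge 1$, since $\mathrm{ord}_1(t^n)=0$, so $(k(t)\setminus U_1)^{-1}$ contains all $t^{-n}$. Each $U_N$ contains $t^N(t-1)^N$, and $t^N(t-1)^N t^{-n}$ has order $N-n<1$ at $0$ once $n\ge N$. So no $U_N$ multiplies $\{t^{-n}\}$ into $U_1$.

It is not strictly minimal either. The $\mathrm{ord}_0$-topology is Hausdorff and coarser than $\tau_{01}$. Multiplication is continuous for it, hence also when the scalars carry the finer $\tau_{01}$. It is strictly coarser: $t^n\to0$ for $\mathrm{ord}_0$ but not for $\tau_{01}$.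

So the guess survives, and both failures have one cause: an element can be small at one place and not at the other. That breaks retroboundedness, and forgetting a place gives the coarser topology. To refute the guess we need many places, so that retroboundedness fails, arranged so that no collection of them can be forgotten.

## Specializing infinitely many variables to $0$ or $1$

Let $k$ be any field, $K_n=k(t_1,\dots,t_n)$ (so $K_0=k$), and
$$F=\bigcup_nK_n=k(t_1,t_2,\dots).$$
Let $\Omega=\{0,1\}^{\{1,2,\dots\}}$ with the uniform product probability measure $\mu$. A point $\omega\in\Omega$ tells us to specialize $t_n$ to $\omega_n$, the last variable first.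

Recall that a *place* of a field $K$ is a map $\rho:K\to L\cup\{\infty\}$, $L$ a field, such that $\rho^{-1}(L)$ is a subring on which $\rho$ is a ring homomorphism with $\rho(1)=1$, and for $x\neq0$ we have $\rho(x)=\infty$ exactly when $\rho(x^{-1})=0$. For $n\ge1$ and $c\in\{0,1\}$ let
$$\rho_{n,c}:K_n\to K_{n-1}\cup\{\infty\}$$
be the place $t_n\mapsto c$: on the local ring $K_{n-1}[t_n]_{(t_n-c)}$ it is evaluation at $t_n=c$, elsewhere it is $\infty$. It is the identity on $K_{n-1}$. Put $\rho_{n,c}(\infty)=\infty$. For $x\in K_n$ and $m\le n$ define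
$$\pi^m_\omega(x)=\rho_{m+1,\omega_{m+1}}\circ\dots\circ\rho_{n,\omega_n}(x)\in K_m\cup\{\infty\}.$$
As $\rho_{j,c}$ is the identity on $K_{j-1}$, this does not depend on the choice of $n$, so we get $\pi^m_\omega:F\to K_m\cup\{\infty\}$. Four properties will be used constantly.

- (P1) $\pi^m_\omega$ is the identity on $K_m$.
- (P2) If $\pi^m_\omega(x),\pi^m_\omega(y)\ne\infty$, then $\pi^m_\omega(x\pm y)=\pi^m_\omega(x)\pm\pi^m_\omega(y)$ and $\pi^m_\omega(xy)=\pi^m_\omega(x)\pi^m_\omega(y)$. For $x\ne0$, $\pi^m_\omega(x^{-1})=\pi^m_\omega(x)^{-1}$, with $0^{-1}=\infty$ and $\infty^{-1}=0$.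
- (P3) If $l\le m$, then $\pi^l_\omega=\pi^l_\omega\circ\pi^m_\omega$, with $\pi^l_\omega(\infty)=\infty$. So $\pi^m_\omega(x)=0$ implies $\pi^l_\omega(x)=0$, and $\pi^m_\omega(x)=\infty$ implies $\pi^l_\omega(x)=\infty$.
- (P4) For $x\in K_n$, $n\ge m$, the value $\pi^m_\omega(x)$ depends only on $\omega_{m+1},\dots,\omega_n$.

(P1), (P3) and (P4) are read off the definition. For (P2): since $\infty$ is carried to $\infty$, a finite final value means that all intermediate values are finite, and each $\rho_{j,c}$ is a ring homomorphism where it is finite. The inverse rule holds for each $\rho_{j,c}$ and passes to compositions.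

Examples. $\pi^0_\omega(t_n)=\omega_n$. The order of specialization matters: $t_1/t_2$ goes to $\infty$ whenever $\omega_2=0$, even if $\omega_1=0$, because $t_2$ is specialized first. And $t_2/t_1$ goes to $0$ whenever $\omega_2=0$. Put
$$\tau_m=t_{m+1}(t_{m+1}-1)\in K_{m+1}.\tag{1}$$
Then $\tau_m\ne0$, but $\pi^m_\omega(\tau_m)=0$ for every $\omega$.

The first topology a sensible person would try calls $x$ small if it vanishes under all specializations: take as base at $0$ the sets
$$V_m=\{x\in F:\ \pi^m_\omega(x)=0\ \text{for all }\omega\},\qquad m\ge0 .$$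
By (P2) and (P3), $V_m$ is an additive subgroup with $V_mV_m\subseteq V_m$, and the $V_m$ decrease with $m$. If $a\in K_n$ and $n\ge m$, then $aV_n\subseteq V_n\subseteq V_m$. If $0\ne x\in K_n$ then $x\notin V_n$ by (P1). If $x\in V_m$, then $\pi^m_\omega(1+x)=1$ for all $\omega$, so $(1+x)^{-1}-1=-x/(1+x)\in V_m$. So this is a Hausdorff field topology. It is not locally retrobounded: $t_n(1-t_n)=-\tau_{n-1}\in V_m$ for $n-1\ge m$, but neither $t_n$ nor $1-t_n$ lies in $V_0$, and $1-t_n=t_n(1-t_n)\cdot t_n^{-1}$. So no $V_m$ multiplies $(F\setminus V_0)^{-1}$ into $V_0$.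

But it is not strictly minimal. Fix one branch $\omega$ and put $W_m=\{x:\pi^m_\omega(x)=0\}$. By the same verifications the $W_m$ form a base at $0$ of a Hausdorff ring topology. It is coarser, since $V_m\subseteq W_m$, so it is a vector topology over $F$ with the finer topology. It is strictly coarser: $x=t_{m+1}-\omega_{m+1}$ lies in $W_m$, but $\pi^0_{\omega'}(x)=\omega'_{m+1}-\omega_{m+1}\ne0$ as soon as $\omega'_{m+1}\neq\omega_{m+1}$, so $x\notin V_0$. This is the disease of the two-place example again: one can remember a single branch and forget the rest.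

The way out is to make single branches invisible. We call $x$ small if it vanishes with high probability in $\omega$.

## Vanishing with high probability

Put
$$p_m(x)=\mu\{\omega:\ \pi^m_\omega(x)\ne0\},\qquad V_{m,\varepsilon}=\{x\in F:\ p_m(x)<\varepsilon\},\qquad m\ge0,\ \varepsilon>0,$$
where the value $\infty$ counts as $\ne0$. By (P4) the event depends on finitely many coordinates, so it is measurable. By (P3),
$$p_0\le p_1\le p_2\le\cdots,\tag{2}$$
so $V_{m,\varepsilon}$ shrinks when $m$ grows or $\varepsilon$ decreases. Some values: $p_0(t_1)=\frac12$ and $p_1(t_1)=1$. Next, $p_0(t_1t_2)=\frac14$ and $p_0(t_1^{-1})=1$ (the values are $\infty$ and $1$). Finally $p_0(t_1/t_2)=\frac34$, as the value is $0$ only for $\omega_2=1,\omega_1=0$.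

A single branch can no longer be remembered: the set $W_0$ of a branch $\omega$ is not a neighborhood of $0$. Given $m$ and $s$, let $x=\prod_{i=m+1}^{m+s}g_i$ with $g_i=t_i$ if $\omega_i=1$ and $g_i=1-t_i$ if $\omega_i=0$. Then $p_m(x)=2^{-s}$, yet $\pi^0_\omega(x)=1$.

**Theorem A.** The sets $V_{m,\varepsilon}$ form a base at $0$ of a Hausdorff, metrizable, non-discrete field topology $\tau$ on $F$. The topological field $(F,\tau)$ is strictly minimal (indeed every Hausdorff topology making $F$ a topological vector space over $(F,\tau)$ equals $\tau$), but it is not locally retrobounded.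

Since $k$ is arbitrary, the characteristic is arbitrary, and the question has the answer: no.

**Step 1: $\tau$ is a Hausdorff, metrizable, non-discrete field topology.** This step checks the standard conditions on a base at $0$.

Where $\pi^m_\omega(x)=\pi^m_\omega(y)=0$, also $\pi^m_\omega(x\pm y)=\pi^m_\omega(xy)=0$. So $V_{m,\varepsilon/2}\pm V_{m,\varepsilon/2}\subseteq V_{m,\varepsilon}$ and $V_{m,\varepsilon/2}V_{m,\varepsilon/2}\subseteq V_{m,\varepsilon}$.

Let $a\in F$, and choose $n\ge m$ with $a\in K_n$. If $\pi^n_\omega(x)=0$ then $\pi^n_\omega(ax)=a\cdot0=0$. So $aV_{n,\varepsilon}\subseteq V_{n,\varepsilon}\subseteq V_{m,\varepsilon}$. Together with the previous paragraph and $(a+u)(b+v)-ab=av+ub+uv$, this gives continuity of multiplication.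

If $0\ne x\in K_n$, then $\pi^n_\omega(x)=x\ne0$ for all $\omega$, so $x\notin V_{n,1}$, and $\tau$ is Hausdorff. As $0\ne\tau_m\in V_{m,\varepsilon}$ for all $\varepsilon$, it is non-discrete. The sets $V_{m,1/j}$ form a countable base at $0$, and a first countable Hausdorff topological group is metrizable.

For inversion, let $x\in V_{m,\varepsilon}$ with $\varepsilon\le1$. Then $x\ne-1$, since $p_m(-1)=1$. Where $\pi^m_\omega(x)=0$ we have $\pi^m_\omega(1+x)=1$, so $\pi^m_\omega\big(x/(1+x)\big)=0$. Hence $(1+x)^{-1}-1=-x/(1+x)\in V_{m,\varepsilon}$, and inversion is continuous at $1$. It is continuous at every $a\ne0$ because $(a+x)^{-1}=a^{-1}(1+a^{-1}x)^{-1}$.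

**Step 2: $\tau$ is not locally retrobounded.** This step uses that $t_n$ and $1-t_n$ are not small but their product is. Let $U=V_{0,1/2}$. Since $\pi^0_\omega(t_n)=\omega_n$, we have $p_0(t_n)=p_0(1-t_n)=\frac12$, so $t_n,1-t_n\notin U$. On the other hand $t_n(1-t_n)=-\tau_{n-1}\in V_{m,\varepsilon}$ whenever $n-1\ge m$, so $t_n(1-t_n)\to0$. If $B=(F\setminus U)^{-1}$ were bounded, there would be a neighborhood $V$ of $0$ with $VB\subseteq U$. For large $n$ this gives
$$1-t_n=t_n(1-t_n)\cdot t_n^{-1}\in VB\subseteq U,$$
a contradiction. So $U$ is not retrobounded.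

It remains to prove strict minimality. The proof of Proposition 1 needs, for $y$ that is not $\tau$-small, a uniformly $\tau$-small multiple of $y^{-1}$, and Step 2 has just shown that this is not available. We cannot carry $y$ to $1$ by a small multiplier. What can we carry it to? Let $A=\{\omega:\pi^m_\omega(y)\ne0\}$. The next section shows that we can reach an element $h$ that behaves like the indicator function of $A$. If we can do this for several independent events $A_1,\dots,A_r$ of probability at least $\varepsilon$, then the expression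
$$1-(1-h_1)(1-h_2)\cdots(1-h_r)$$
behaves like the indicator function of $A_1\cup\dots\cup A_r$, whose complement has probability at most $(1-\varepsilon)^r$. So it differs from $1$ by a $\tau$-small element.

## Indicator functions inside $K_n$

**Lemma 2.** Let $m\le n$ and $0\ne y\in K_n$. There is $h\in K_n$ such that for all $\omega\in\Omega$:

- (i) $\pi^m_\omega(h)=0$ if $\pi^m_\omega(y)=0$, and $\pi^m_\omega(h)=1$ if $\pi^m_\omega(y)\ne0$ (including $\infty$);
- (ii) $\pi^m_\omega(h/y)\ne\infty$.

Condition (i) says that $h$ is the indicator of $A$. Condition (ii) says that the multiplier $h/y$, which carries $y$ to $h$, never blows up. It need not be small, but multiplied by $\tau_m$ it will be.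

Example with $m=0$, $n=1$, $t=t_1$. For $y=(t-1)/t$ the values at $t=0,1$ are $\infty$ and $0$, so we want $h(0)=1$, $h(1)=0$. Take $h=(1-t)^2(1+2t)=1-3t^2+2t^3$, which is $\equiv1$ mod $t^2$ and $\equiv0$ mod $(t-1)^2$. Then $h/y=t(t-1)(1+2t)$ is a polynomial, so it is finite at both points.

*Proof of Lemma 2.* We argue by induction on $n-m$: prescribe $h$ to high order at $t_n=0$ and at $t_n=1$. If $n=m$, take $h=1$: by (P1), $\pi^m_\omega(y)=y\ne0$, and $h/y\in K_m$.

Let $n>m$. For $c\in\{0,1\}$ let $e_c\in\mathbb Z$ be the order of $y$ at $t_n=c$, and let $M=1+\max(|e_0|,|e_1|)$. Define $b_c\in K_{n-1}$ as follows.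

- If $e_c>0$, then $b_c=0$.
- If $e_c<0$, then $b_c=1$.
- If $e_c=0$, then $\alpha_c=\rho_{n,c}(y)$ lies in $K_{n-1}^\times$, and $b_c$ is the element that the induction hypothesis gives for $(m,n-1,\alpha_c)$.

By the Chinese remainder theorem choose $h\in K_{n-1}[t_n]$ with $h\equiv b_c\bmod(t_n-c)^M$ for $c=0,1$. As $M\ge1$, we have $\rho_{n,c}(h)=b_c$. Now let $\omega_n=c$.

If $e_c>0$: $\rho_{n,c}(y)=0=\rho_{n,c}(h)$, so $\pi^m_\omega(y)=0=\pi^m_\omega(h)$. Also $h=0$ or $h/y$ has order at least $M-e_c\ge1$ at $c$, so $\pi^m_\omega(h/y)=0$.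

If $e_c<0$: $\rho_{n,c}(y)=\infty$, so $\pi^m_\omega(y)=\infty$, and $\rho_{n,c}(h)=1$, so $\pi^m_\omega(h)=1$. Here $h$ has order $0$ at $c$, so $h/y$ has order $-e_c>0$, and $\pi^m_\omega(h/y)=0$.

If $e_c=0$: $\rho_{n,c}$ sends $y,h,h/y$ to $\alpha_c,b_c,b_c/\alpha_c$. So $\pi^m_\omega(y)=\pi^m_\omega(\alpha_c)$, $\pi^m_\omega(h)=\pi^m_\omega(b_c)$ and $\pi^m_\omega(h/y)=\pi^m_\omega(b_c/\alpha_c)$, and (i), (ii) hold by the choice of $b_c$. $\square$

## No other vector topology on $F$

Let $\sigma$ be a Hausdorff topology making $F$ a topological vector space over $(F,\tau)$. The map $x\mapsto x\cdot1$ is continuous from $\tau$ to $\sigma$, so $\sigma\subseteq\tau$. Suppose $\sigma\ne\tau$. Then some $V_{m,\varepsilon}$ is not a $\sigma$-neighborhood of $0$. We derive that $1$ lies in every $\sigma$-neighborhood $N$ of $0$, which contradicts Hausdorffness.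

**Step 3: reduction to $m=0$.** The purpose is to find $\sigma$-small elements $y$ for which $p_0(y)$ is large, because by (2) then all $p_m(y)$ are large. We claim that $V_{0,\varepsilon}$ is not a $\sigma$-neighborhood of $0$. Multiplication by $\tau_m$ is a $\sigma$-homeomorphism, so it suffices to show $\tau_mV_{0,\varepsilon}\subseteq V_{m,\varepsilon}$. Let $z\in V_{0,\varepsilon}$. If $\pi^m_\omega(\tau_mz)\ne0$, then $\pi^m_\omega(z)=\infty$, since otherwise $\pi^m_\omega(\tau_mz)=0\cdot\pi^m_\omega(z)=0$. Hence $\pi^0_\omega(z)=\infty\ne0$ by (P3). So $p_m(\tau_mz)\le p_0(z)<\varepsilon$, as claimed. Since $p_0\le1$, the set $V_{0,\varepsilon}$ would be all of $F$ if $\varepsilon>1$. So $\varepsilon\le1$, and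
$$\text{every $\sigma$-neighborhood of $0$ contains some $y$ with }p_0(y)\ge\varepsilon.\tag{3}$$

**Step 4: the choices.** Fix an arbitrary $\sigma$-neighborhood $N$ of $0$. The order matters: the number $r$ of events is fixed before the neighborhoods that must absorb $r$ summands.

1. Choose a $\sigma$-neighborhood $N'$ of $0$ with $N'+N'\subseteq N$. Then choose $m_0\ge0$ and $\delta>0$ with $V_{m_0,\delta}\subseteq N'$, possible as $\sigma\subseteq\tau$. Then choose $r\ge1$ with $(1-\varepsilon)^r<\delta$.
2. Choose a $\sigma$-neighborhood $N_1$ of $0$ whose $r$-fold sum $N_1+\dots+N_1$ lies in $N'$.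
3. By continuity of scalar multiplication at $(0,0)$, choose $m_1\ge m_0$, $\eta>0$ and a $\sigma$-neighborhood $N_2$ of $0$ with $V_{m_1,\eta}N_2\subseteq N_1$.
4. For $i=1,\dots,r$ successively, with $h_1,\dots,h_{i-1}\in K_{m_i}$ already constructed: $\tau_{m_i}N_2$ is a $\sigma$-neighborhood of $0$, so by (3) there is $y_i$ with $\tau_{m_i}^{-1}y_i\in N_2$ and $p_0(y_i)\ge\varepsilon$. In particular $y_i\ne0$. Choose $m_{i+1}\ge m_i$ with $y_i\in K_{m_{i+1}}$, and let $h_i\in K_{m_{i+1}}$ be given by Lemma 2 for $(m_i,m_{i+1},y_i)$.

Let $q_0=1$ and $q_i=\prod_{j\le i}(1-h_j)\in K_{m_{i+1}}$.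

**Step 5: $q_{i-1}h_i\in N_1$.** This step carries $y_i$ to $q_{i-1}h_i$ by a $\tau$-small multiplier. Put
$$v_i=q_{i-1}\,\tau_{m_i}\,(h_i/y_i).$$
For every $\omega$, $\pi^{m_i}_\omega(q_{i-1})=q_{i-1}$ is finite because $q_{i-1}\in K_{m_i}$. Further, $\pi^{m_i}_\omega(h_i/y_i)\ne\infty$ by Lemma 2(ii), and $\pi^{m_i}_\omega(\tau_{m_i})=0$. So $\pi^{m_i}_\omega(v_i)=0$ for all $\omega$, and $p_{m_1}(v_i)\le p_{m_i}(v_i)=0$ by (2). So $v_i\in V_{m_1,\eta}$ and
$$q_{i-1}h_i=v_i\cdot(\tau_{m_i}^{-1}y_i)\in V_{m_1,\eta}N_2\subseteq N_1 .$$
The factor $\tau_{m_i}$ is there to make $v_i$ small, and asking for $\tau_{m_i}^{-1}y_i\in N_2$ rather than $y_i\in N_2$ pays for it.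

**Step 6: $1-q_r\in N'$.** Since $q_{i-1}-q_i=q_{i-1}h_i$, we have
$$1-q_r=\sum_{i=1}^rq_{i-1}h_i\in N_1+\dots+N_1\subseteq N'.$$

**Step 7: $q_r\in N'$.** This step shows that $q_r$ vanishes with probability more than $1-\delta$. Let $A_i=\{\omega:\pi^{m_i}_\omega(y_i)\ne0\}$. By (2), $\mu(A_i)=p_{m_i}(y_i)\ge p_0(y_i)\ge\varepsilon$. By (P4), $A_i$ depends only on the coordinates $\omega_j$ with $m_i<j\le m_{i+1}$. These blocks are disjoint, so $A_1,\dots,A_r$ are independent. Let $\omega\in A_i$ and look at the factors of $q_r$ under $\pi^{m_i}_\omega$.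

- $\pi^{m_i}_\omega(1-h_i)=1-1=0$ by Lemma 2(i).
- For $j<i$, $1-h_j\in K_{m_i}$, so $\pi^{m_i}_\omega(1-h_j)\ne\infty$.
- For $j>i$, $\pi^{m_j}_\omega(1-h_j)\in\{0,1\}$ by Lemma 2(i), so $\pi^{m_i}_\omega(1-h_j)\in\{0,1\}$ by (P3) and (P1).

All factors are finite and one is $0$, so $\pi^{m_i}_\omega(q_r)=0$, and $\pi^{m_0}_\omega(q_r)=0$ by (P3). So
$$p_{m_0}(q_r)\le\mu\Big(\Omega\setminus\bigcup_iA_i\Big)=\prod_i\big(1-\mu(A_i)\big)\le(1-\varepsilon)^r<\delta,$$
that is, $q_r\in V_{m_0,\delta}\subseteq N'$.

Therefore $1=(1-q_r)+q_r\in N'+N'\subseteq N$. As $N$ was arbitrary, this contradicts Hausdorffness of $\sigma$. So $\sigma=\tau$, and Theorem A is proved. $\blacksquare$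

## Which strictly minimal fields are locally retrobounded

For subsets $Y,S$ of a field $\mathbb F$ write
$$(Y:S)=\{y\in\mathbb F:\ Sy\subseteq Y\}.$$
For example, in $\mathbb Q_p$ we have $(\mathbb Z_p:\{p^{-1}\})=p\mathbb Z_p$. In $\mathbb R$, with $Y=(-1,1)$ and $E=\{2\}$, we have $(Y:E)=(-\frac12,\frac12)$, so $(Y:E)+(Y:E)\subseteq Y$.

**Theorem B.** Let $\mathbb F$ be a non-discrete strictly minimal topological field. The following are equivalent:

- (a) $\mathbb F$ is locally retrobounded;
- (b) $\mathbb F$ is locally bounded (some neighborhood of $0$ is bounded);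
- (c) there are a neighborhood $Y\ne\mathbb F$ of $0$ and a finite set $E\subseteq\mathbb F$ with $(Y:E)+(Y:E)\subseteq Y$.

In particular (a) holds if $\mathbb F$ has a proper open additive subgroup, or a nontrivial continuous character $\chi:(\mathbb F,+)\to\mathbb R/\mathbb Z$.

**Step 8: the last sentence follows from (c).** For a proper open subgroup $Y$ take $E=\{1\}$: then $(Y:E)=Y$ and $Y+Y\subseteq Y$. For a character $\chi$, let $\|\theta\|$ be the distance from $\theta$ to $0$ in $\mathbb R/\mathbb Z$, and take $Y=\{x:\|\chi(x)\|<\frac13\}$, $E=\{1,2\}$. Two elementary facts are used: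
$$\|\theta\|<\tfrac16\ \Rightarrow\ \|2\theta\|=2\|\theta\|,\qquad \tfrac16\le\|\theta\|<\tfrac13\ \Rightarrow\ \|2\theta\|\ge\tfrac13.\tag{4}$$
(For the second, represent $\theta$ by a real number of absolute value $s\in[\frac16,\frac13)$. Then $\|2\theta\|=\min(2s,1-2s)\ge\frac13$.) If $y\in(Y:E)$, then $\|\chi(y)\|<\frac13$ and $\|2\chi(y)\|<\frac13$, so $\|\chi(y)\|<\frac16$ by (4). So $(Y:E)+(Y:E)\subseteq Y$. Finally $Y\ne\mathbb F$: start with a nonzero element of $\chi(\mathbb F)$ and double it repeatedly. By (4) the norm doubles while it is below $\frac16$, and from $[\frac16,\frac13)$ it goes to at least $\frac13$, so some element of $\chi(\mathbb F)$ has norm at least $\frac13$. $\square$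

**Step 9: (a) implies (b).** The point is that small elements are inverses of elements that are not small. By continuity of multiplication choose neighborhoods $U,V$ of $0$ with $1\notin VU$. If $0\ne x\in V$, then $x^{-1}\notin U$, so $V\setminus\{0\}\subseteq(\mathbb F\setminus U)^{-1}$ is bounded. Adding $0$ keeps it bounded. $\square$

**Step 10: (b) implies (c).** Here we shrink a bounded neighborhood by a scalar. Let $Y$ be a bounded neighborhood of $0$. If $Y=\mathbb F$, take a neighborhood $U\ne\mathbb F$ of $0$ and a neighborhood $V$ of $0$ with $V\mathbb F\subseteq U$. As $\mathbb F$ is non-discrete, $V\ne\{0\}$, so $V\mathbb F=\mathbb F$, a contradiction. So $Y\ne\mathbb F$. Choose a neighborhood $V$ of $0$ with $V+V\subseteq Y$ and $d\ne0$ with $dY\subseteq V$, possible as $Y$ is bounded and $\mathbb F$ is non-discrete. Put $E=\{d^{-1}\}$. Then $(Y:E)=dY\subseteq V$, so $(Y:E)+(Y:E)\subseteq Y$. $\square$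

## From one finite set $E$ to a bounded neighborhood

We prove that (c) implies (b). Let $Y,E$ be as in (c), and fix a neighborhood $X_*$ of $0$ with $X_*X_*\subseteq Y$. We will show that $X_*$ is bounded.

Strict minimality is used like this: build a Hausdorff vector topology coarser than the given one out of $Y$. It must be equal to the given one, so its basic sets get inside any prescribed neighborhood $W$. The natural candidates for basic sets are $(Y:DQ)$ with $D$ finite and $Q$ a fixed small neighborhood. Multiplying by a fixed scalar only changes $D$. But two steps do not go through for fixed $Q$. To halve for addition we must be able to multiply $Q$ by $E$, and for joint continuity of scalar multiplication we must multiply $Q$ by a small neighborhood. So $Q$ is replaced by a sequence $X_0\subseteq X_1\subseteq\cdots$ absorbing both operations. The neighborhoods multiplied in must be so small that the $X_i$ never leave $Q$ by more than a finite set of factors.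

**Lemma 3.** For all neighborhoods $Q,W$ of $0$ with $Q\subseteq X_*$ there is a finite $D\subseteq\mathbb F$ with $(Y:DQ)\subseteq W$.

*Proof.* Choose neighborhoods $Q=P_0\supseteq P_1\supseteq P_2\supseteq\cdots$ of $0$ with $P_{j+1}P_{j+1}\subseteq P_j$. Put
$$U_i=P_{i+2},\qquad E'=E\cup\{1\},\qquad X_0=P_1,\qquad X_{i+1}=X_iE'\cup U_iX_i .$$
Since $1\in E'$, $X_i\subseteq X_{i+1}$.

First we control the size of $X_i$. Let $k_1<\dots<k_s$, $s\ge1$, and $u_{k_j}\in U_{k_j}=P_{k_j+2}$. We claim $u_{k_j}u_{k_{j+1}}\cdots u_{k_s}\in P_{k_j+1}$ for each $j$, by descending induction. For $j=s$ it is clear. If it holds for $j+1$, the tail from $k_{j+1}$ lies in $P_{k_{j+1}+1}\subseteq P_{k_j+2}$, so the product lies in $P_{k_j+2}P_{k_j+2}\subseteq P_{k_j+1}$. So every such product lies in $P_1$. An element of $X_i$ is an element of $P_1$ times at most $i$ elements of $E'$ times a product (possibly empty) of elements $u_k\in U_k$ with distinct indices $k$. So, writing $E'^{\,i}$ for the set of products of $i$ elements of $E'$,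
$$X_i\subseteq E'^{\,i}(P_1\cup P_1P_1)\subseteq E'^{\,i}Q .\tag{5}$$

For finite $D=-D$ put $N_{i,D}=(Y:X_iD)$. We check that these sets are a base at $0$ of a Hausdorff vector topology coarser than the given one. They contain $0$ and are symmetric because $D=-D$. They form a filter base: $N_{i,D}\cap N_{i',D'}\supseteq N_{\max(i,i'),D\cup D'}$, because the $X_i$ increase.

Addition: $N_{i+1,D}+N_{i+1,D}\subseteq N_{i,D}$. Let $y,y'\in N_{i+1,D}$, $x\in X_i$, $d\in D$. Since $X_iE'\subseteq X_{i+1}$, we have $Exd\,y\subseteq Y$ and $Exd\,y'\subseteq Y$. So $xdy,xdy'\in(Y:E)$, and $xd(y+y')\in(Y:E)+(Y:E)\subseteq Y$.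

Small scalars: $U_iN_{i+1,D}\subseteq N_{i,D}$, because $X_iD(uy)=(uX_i)Dy\subseteq X_{i+1}Dy\subseteq Y$ for $u\in U_i$, $y\in N_{i+1,D}$.

Fixed scalars: $\lambda N_{i,\lambda D}\subseteq N_{i,D}$ for $\lambda\in\mathbb F$, because $X_iD(\lambda y)=X_i(\lambda D)y$.

Coarser: each $N_{i,D}$ is a neighborhood of $0$ in the given topology. As $E'^{\,i}D$ is finite, there is a neighborhood $T$ of $0$ with $E'^{\,i}D\,T\subseteq X_*$. By (5), $X_iDT\subseteq QX_*\subseteq X_*X_*\subseteq Y$, so $T\subseteq N_{i,D}$. Consequently, for fixed $y$, $\lambda\mapsto\lambda y$ is continuous at $0$ from the given topology to the new one.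

Hausdorff: let $y\ne0$. Choose $z\notin Y$ (here $Y\ne\mathbb F$ is used), $0\ne x\in X_0$, and $d=z/(xy)$. Then $xdy=z\notin Y$, so $y\notin N_{0,\{d,-d\}}$.

So we have a Hausdorff group topology. Scalar multiplication is continuous at $(\lambda_0,y_0)$: write
$$(\lambda_0+u)(y_0+v)-\lambda_0y_0=\lambda_0v+uy_0+uv .$$
Given $N_{i,D}$, the right side lies in $N_{i+2,D}+N_{i+2,D}+N_{i+2,D}\subseteq N_{i,D}$ if $v\in N_{i+2,\lambda_0D}\cap N_{i+3,D}$ and $u\in U_{i+2}$ is so close to $0$ in the given topology that $uy_0\in N_{i+2,D}$.

By strict minimality this topology equals the given one. So some $N_{i,D}\subseteq W$. By (5), $(Y:DE'^{\,i}Q)\subseteq(Y:X_iD)=N_{i,D}\subseteq W$, and $DE'^{\,i}$ is finite. $\square$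

**Step 11: $X_*$ is bounded.** This step uses Lemma 3 twice, the second time to replace a finite set by a single scalar $\lambda$. Let $W$ be a neighborhood of $0$. By Lemma 3 with $Q=X_*$, choose a finite $D$ with
$$(Y:DX_*)\subseteq W .\tag{6}$$
Choose a neighborhood $V$ of $0$ with $DV\subseteq X_*$. Then $DX_*V\subseteq X_*X_*\subseteq Y$. Choose a neighborhood $V''\subseteq X_*$ of $0$ with $V''V''\subseteq V$. The set $T=(Y:X_*)$ is a neighborhood of $0$, as it contains $X_*$. By Lemma 3 with $Q=V''$ and with $T$ in the role of $W$, there is a finite $D'$ with $(Y:D'V'')\subseteq T$. As $D'$ is finite and $\mathbb F$ is non-discrete, choose $\lambda\ne0$ with $\lambda D'\subseteq V''$.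

Let $s\in DX_*$. Then
$$s\lambda D'V''\subseteq sV''V''\subseteq sV\subseteq Y,$$
so $s\lambda\in(Y:D'V'')\subseteq T$, that is, $s\lambda X_*\subseteq Y$. As this holds for all $s\in DX_*$, (6) gives $\lambda X_*\subseteq(Y:DX_*)\subseteq W$.

So for every neighborhood $W$ of $0$ there is $\lambda\ne0$ with $\lambda X_*\subseteq W$. Given a neighborhood $U$ of $0$, pick neighborhoods $V_2,W$ of $0$ with $V_2W\subseteq U$ and the corresponding $\lambda$. Then $(\lambda V_2)X_*\subseteq U$, and $\lambda V_2$ is a neighborhood of $0$. So $X_*$ is bounded, and (b) holds. $\square$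

## From a bounded neighborhood to a valuation or an absolute value

We prove that (b) implies (a).

**Step 12: what has to be found.** It suffices to find a topology $\tau'$, coarser than the given one, defined by a nontrivial absolute value or by a valuation ring $\mathcal V\ne\mathbb F$ (with base $a\mathcal V$, $a\ne0$). Such a $\tau'$ is a Hausdorff field topology. As the given topology is finer, multiplication stays continuous when the scalars carry the given topology, so $\tau'$ is a Hausdorff vector topology and strict minimality gives that $\tau'$ is the given topology. And such a $\tau'$ is locally retrobounded. For an absolute value, $|x|\ge\epsilon$ implies $|x^{-1}|\le\epsilon^{-1}$, and $\{|x|\le\epsilon^{-1}\}$ is bounded since $\{|v|<\delta\epsilon\}$ multiplies it into $\{|x|<\delta\}$. For a valuation ring, $x\notin a\mathcal V$ means $x/a\notin\mathcal V$, so $a/x\in\mathcal V$ and $x^{-1}\in a^{-1}\mathcal V$, which is bounded since $ca\mathcal V\cdot a^{-1}\mathcal V\subseteq c\mathcal V$.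

**Step 13: an open subring.** This step builds from a bounded neighborhood a set $C$ that is almost a ring. Products and sums of two bounded sets are bounded. If $V_1B_1\subseteq U$ and $V_2B_2\subseteq V_1$, then $V_2B_1B_2\subseteq U$. If $U'+U'\subseteq U$ and $V_iB_i\subseteq U'$ for $i=1,2$, then $(V_1\cap V_2)(B_1+B_2)\subseteq U$.

Let $B=-B$ be a bounded neighborhood of $0$. As $BB$ is bounded, choose $a\ne0$ with $aBB\subseteq B$, and put $C=aB$. This is a symmetric bounded neighborhood of $0$ with $CC=a\cdot aBB\subseteq aB=C$. As $C+C+C$ is bounded, choose $0\ne e\in C$ with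
$$e(C+C+C)\subseteq C .\tag{7}$$
Since $eC\subseteq CC\subseteq C$, the sets $e^{-n}C$ increase with $n\in\mathbb Z$. Let $R=\bigcup_{n\ge0}e^{-n}C$. It is closed under multiplication, since $e^{-n}C\,e^{-l}C\subseteq e^{-(n+l)}C$. It is closed under addition, since $e^{-n}C+e^{-n}C\subseteq e^{-(n+1)}C$ by (7). It is symmetric, contains $1=e^{-1}e$, and contains the neighborhood $C$ of $0$. So $R$ is an open subring.

**Step 14: the case $R\ne\mathbb F$.** Here we obtain a valuation ring. First, $R$ is not a field. Suppose it were, and let $0\ne x\in\mathbb F$. The neighborhood $R\cap x^{-1}R$ of $0$ contains some $v\ne0$, and $x=(xv)v^{-1}\in R$. So $R=\mathbb F$, a contradiction. Let $s\ne0$ be a non-unit of $R$, contained in a maximal ideal $\mathfrak p$ of $R$. Chevalley's extension theorem gives a valuation ring $\mathcal V\supseteq R$ of $\mathbb F$ whose maximal ideal meets $R$ in $\mathfrak p$. So $s\neq0$ lies in the maximal ideal of $\mathcal V$, and $\mathcal V\ne\mathbb F$. Since $b\mathcal V\supseteq bC$ for $b\ne0$, its topology is coarser than the given one,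 and Step 12 applies.

**Step 15: the case $R=\mathbb F$, a function measuring size.** Here we obtain an absolute value, starting from a rough size function. First, the sets $e^nC$, $n\ge0$, form a base at $0$. Given a neighborhood $W$ of $0$, choose $w\ne0$ with $wC\subseteq W$ and $n\ge0$ with $w^{-1}\in e^{-n}C$, possible as $R=\mathbb F$. Then $e^n\in wC$ and $e^nC\subseteq wCC\subseteq wC\subseteq W$.

Put $f(0)=0$ and, for $x\ne0$,
$$f(x)=\min\{2^n:\ n\in\mathbb Z,\ x\in e^{-n}C\}.$$
The set of such $n$ is nonempty because $R=\mathbb F$, and bounded below because $\bigcap_ne^nC=\{0\}$, so the minimum exists. Then $f(-x)=f(x)$. Also $f(xy)\le f(x)f(y)$ by $e^{-n}Ce^{-l}C\subseteq e^{-(n+l)}C$, and by (7)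
$$f(x+y+z)\le2\max\big(f(x),f(y),f(z)\big).\tag{8}$$

**Step 16: from $f$ to a norm.** The purpose is to replace (8) by the triangle inequality at the cost of a constant. We claim:
$$\sum_{i\le l}f(x_i)\le2^n\quad\Longrightarrow\quad f\Big(\sum_{i\le l}x_i\Big)\le2^{n+1}.\tag{9}$$
We use induction on the number $l$ of terms. The empty sum, $l=1$, and the case where all terms are zero are clear. Otherwise we may take $n$ minimal, so that $2^{n-1}<\sum f(x_i)\le2^n$. Let $j\ge0$ be maximal with $\sum_{i\le j}f(x_i)\le2^{n-1}$. Then $j<l$. By maximality $\sum_{i\le j+1}f(x_i)>2^{n-1}$, so $\sum_{i>j+1}f(x_i)\le2^{n-1}$. By induction the sums of the $x_i$ over $i\le j$ and over $i>j+1$ have $f\le2^n$, and $f(x_{j+1})\le2^n$. So by (8) the total has $f\le2^{n+1}$.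

Put
$$\|x\|=\inf\Big\{\sum_if(x_i):\ x=\sum_ix_i\Big\},$$
over finite decompositions. Then
$$\|x\|\le f(x)\le4\|x\| .\tag{10}$$
The first inequality is clear. For the second, let $x=\sum x_i$ and $S=\sum f(x_i)$. If $S=0$ then $x=0$. Otherwise pick $n$ with $2^{n-1}<S\le2^n$, so that $f(x)\le2^{n+1}<4S$ by (9). So $\|x\|=0$ only for $x=0$. Subadditivity and $\|-x\|=\|x\|$ are clear, and $\|xy\|\le\|x\|\|y\|$ because $xy=\sum_{i,j}x_iy_j$ and $f(x_iy_j)\le f(x_i)f(y_j)$. The ball $\{\|x\|\le2^{-n}\}$ contains $e^nC$, so balls are neighborhoods of $0$ in the given topology.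

To get norm $1$ for the unit, put $\|x\|'=\sup_{y\ne0}\|xy\|/\|y\|$. Then $\|x\|/\|1\|\le\|x\|'\le\|x\|$, so this norm is equivalent to $\|\cdot\|$. It is subadditive. From $\|xzy\|\le\|x\|'\|zy\|\le\|x\|'\|z\|'\|y\|$ it is submultiplicative, and $\|1\|'=1$.

**Step 17: from the norm to an absolute value.** Here the needed theorem is Berkovich, *Spectral Theory and Analytic Geometry over Non-Archimedean Fields*, Thm. 1.2.1: a nonzero commutative Banach ring with unit has a nonempty spectrum of bounded multiplicative seminorms. Apply it to the completion of $(\mathbb F,\|\cdot\|')$ and restrict to $\mathbb F$. We get a multiplicative seminorm $|\cdot|$ with $|1|=1$ and $|x|\le c\|x\|'$ for some constant $c$. From $|x|^n=|x^n|\le c\,(\|x\|')^n$ for all $n$ we get $|x|\le\|x\|'$. The kernel of $|\cdot|$ is a proper ideal of a field, so it is $0$, and $|\cdot|$ is an absolute value. It is nontrivial: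
$$|e|^n=|e^n|\le\|e^n\|'\le\|e^n\|\le f(e^n)\le2^{-n}f(1)\to0,$$
where the last inequality holds because $1\in e^{-l}C$ gives $e^n\in e^{-(l-n)}C$. So $0<|e|<1$. Its topology is coarser than the given one, since $|x|\le\|x\|$ and the balls of $\|\cdot\|$ are neighborhoods of $0$. Step 12 applies, and Theorem B is proved. $\blacksquare$

## Theorem B applied to the field of Theorem A

**Corollary.** The strictly minimal field $(F,\tau)$ of Theorem A is not locally bounded. Every neighborhood of $0$ in it generates the whole additive group, and $(F,+)$ has no nontrivial continuous character. So by Theorem B, a positive answer to the question holds exactly for those strictly minimal fields that satisfy (b), equivalently (c) (discrete fields being trivially locally retrobounded). By Theorem A it fails in general, in every characteristic and already for the countable metrizable fields $\mathbb Q(t_1,t_2,\dots)$ and $\mathbb F_p(t_1,t_2,\dots)$.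

*Proof.* By Theorem A, $(F,\tau)$ is non-discrete and strictly minimal, and (a) fails. So (b) fails. The subgroup generated by a neighborhood of $0$ is open, so if it were proper, Theorem B would give (a). In the same way a nontrivial continuous character would give (a). The rest restates Theorems A and B. $\square$

The two statements about subgroups and characters can also be seen by hand. Let $x\in F$, let $V_{m,\varepsilon}$ be given, choose $l\ge m$ with $x\in K_l$ and $s\ge1$ with $2^{-s}<\varepsilon$. For $c\in\{0,1\}^s$ let $g_c$ be the product over $i=1,\dots,s$ of $t_{l+i}$ if $c_i=1$ and of $1-t_{l+i}$ if $c_i=0$. Then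
$$\sum_cg_c=\prod_{i=1}^s\big(t_{l+i}+(1-t_{l+i})\big)=1,$$
and $\pi^l_\omega(g_c)$ is $1$ if $\omega_{l+i}=c_i$ for all $i$ and $0$ otherwise. So for every integer $M$ we have $p_m(Mxg_c)\le p_l(Mxg_c)\le2^{-s}<\varepsilon$, that is, $Mxg_c\in V_{m,\varepsilon}$. With $M=1$, $x=\sum_cxg_c$ is a sum of elements of $V_{m,\varepsilon}$. If $\chi$ is a continuous character, choose $V_{m,\varepsilon}$ with $\|\chi\|<\frac13$ on it. Then all multiples $M\chi(xg_c)$ have norm below $\frac13$, so by (4) $\chi(xg_c)=0$ for every $c$, and $\chi(x)=0$.
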